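\title{Abelian surfaces with degree of irrationality three}

\begin{abstract}
The degree of irrationality of a complex abelian surface, the least degree of a dominant rational map to the plane, is $3$ or $4$. We show that it is $3$ for every product of two elliptic curves and for every abelian surface with a polarization of type $(1,d)$, $d\in\{1,2,3,6\}$. This answers two questions posed by Martin. For products and for $d=1,3$ the maps of degree $3$ are given by explicit functions built from a point of order $3$; for $d=6$ the map comes from an incidence construction on a double cover. Conversely, if the degree of irrationality is $3$, then the greatest common divisor of the numbers $D^2/2$, for $D$ in the N\'eron--Severi group, divides $6$. This determines the degree of irrationality when the N\'eron--Severi group is generated by a polarization of type $(1,d)$, and when the surface contains two non-isogenous elliptic curves with cyclic intersection.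
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
All varieties are over $\mathbb{C}$. Let $X$ be a smooth projective variety of dimension $n$. The degree of a dominant rational map $f\colon X\dashrightarrow\mathbb{P}^n$ is the degree of the field extension $\mathbb{C}(X)/f^*\mathbb{C}(\mathbb{P}^n)$, which is also the number of points in a general fiber. The \emph{degree of irrationality} $\operatorname{irr}(X)$ is the least degree of such a map. It depends only on the function field $\mathbb{C}(X)$, it equals $1$ exactly when $X$ is rational, and for a curve it is the gonality. An elliptic curve has degree of irrationality $2$, realized by the quotient by $-1$.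

For an abelian surface $A$ the quotient by $-1$ does not help, because $-1$ preserves the holomorphic $2$-form of $A$ and the plane carries no such form (see Remark~\ref{rem:lower}). The maps that first come to mind have degree $4$. For a product of elliptic curves, take the product $E\times E'\to\mathbb{P}^1\times\mathbb{P}^1$ of two double covers. For the Jacobian of a curve $C$ of genus $2$, which is birational to $\operatorname{Sym}^2C$, take the map $\operatorname{Sym}^2C\to\operatorname{Sym}^2\mathbb{P}^1=\mathbb{P}^2$ induced by the hyperelliptic double cover.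

A polarization of $A$ is an ample class $L$ in the N\'eron--Severi group $\operatorname{NS}(A)$. It has a \emph{type} $(d_1,d_2)$ with $d_1\mid d_2$, given by the elementary divisors of the alternating form that $L$ defines on $H_1(A,\mathbb{Z})$, and $L^2=2d_1d_2$. A polarization of type $(1,d)$ is said to have degree $d$, and one of type $(1,1)$ is called principal. A $(1,d)$-polarized abelian surface is \emph{very general} if it corresponds to a point outside a countable union of proper closed subsets of the moduli space of such surfaces; in particular $\operatorname{NS}(A)=\mathbb{Z}L$. We recall four results, as quoted in \cite{Martin}.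

\begin{theorem}\label{thm:known}
Let $A$ be an abelian surface.
\begin{enumerate}
\item[(i)] \emph{(Alzati and Pirola)} $\operatorname{irr}(A)\ge 3$.
\item[(ii)] \emph{(Chen for very general $A$, independently of the polarization type; a subsequent work, cited as \emph{[CS]} in \cite{Martin}, for every $A$)} $\operatorname{irr}(A)\le 4$.
\item[(iii)] \emph{(Martin)} If the image of the intersection pairing $\operatorname{Sym}^2\operatorname{NS}(A)\to\mathbb{Z}$ does not contain $12\mathbb{Z}$, then $\operatorname{irr}(A)=4$. In particular, a very general $(1,d)$-polarized abelian surface has degree of irrationality $4$ if $d\nmid 6$.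
\item[(iv)] \emph{(Tokunaga and Yoshihara)} If $A$ contains a smooth curve of genus $3$, then $A$ admits a dominant rational map of degree $3$ to $\mathbb{P}^2$, so $\operatorname{irr}(A)=3$. In particular, a very general $(1,2)$-polarized abelian surface has degree of irrationality $3$.
\end{enumerate}
\end{theorem}

So the task is to decide between $3$ and $4$. The following two questions are posed as open in \cite{Martin}.
\begin{enumerate}
\item[(Q1)] What is the degree of irrationality of a very general $(1,d)$-polarized abelian surface for $d=1$, for $d=3$, and for $d=6$?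
\item[(Q2)] What is the degree of irrationality of $E\times E'$ for non-isogenous elliptic curves $E$ and $E'$?
\end{enumerate}
In these cases neither (iii) nor (iv) applies. In (Q1) the image of the intersection pairing is $2d\mathbb{Z}$, which contains $12\mathbb{Z}$; and a smooth curve of genus $3$ has self-intersection $4$, which is not of the form $(kL)^2=2dk^2$ unless $d=2$. In (Q2) the two factors have intersection number $1$, so the pairing is onto; and a line bundle of self-intersection $4$ with a section is a product of line bundles of degrees $1$ and $2$ on the factors, so all its sections vanish along an elliptic curve. The simplest maps suggest the answer $4$, while the absence of a numerical obstruction leaves room for $3$.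

\subsection*{Results}
The answer is $3$ in every case, and no genericity is needed.

\begin{theorem}\label{thm:product}
For all elliptic curves $E$ and $E'$ one has $\operatorname{irr}(E\times E')=3$.
\end{theorem}

\begin{theorem}\label{thm:types}
Let $d\in\{1,2,3,6\}$. Every abelian surface $A$ that carries a polarization of type $(1,d)$ has $\operatorname{irr}(A)=3$. Equivalently, $\operatorname{irr}(A)=3$ whenever $\operatorname{NS}(A)$ contains a class $D$ with $D^2\in\{2,4,6,12\}$.
\end{theorem}

In the other direction there is a numerical obstruction.

\begin{theorem}\label{thm:gcd}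
If an abelian surface $A$ has $\operatorname{irr}(A)=3$, then $\gcd\{D^2/2 : D\in\operatorname{NS}(A)\}$ divides $6$.
\end{theorem}

The sufficient condition of Theorem~\ref{thm:types} and the necessary condition of Theorem~\ref{thm:gcd} coincide for two classes of surfaces. By an elliptic curve in $A$ we always mean a one-dimensional abelian subvariety, that is, a subgroup.

\begin{corollary}\label{cor:complete}
Let $A$ be an abelian surface.
\begin{enumerate}
\item[(a)] If $\operatorname{NS}(A)=\mathbb{Z}L$ with $L$ of type $(1,d)$, then $\operatorname{irr}(A)=3$ if $d\mid 6$, and $\operatorname{irr}(A)=4$ otherwise.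
\item[(b)] If $A$ contains non-isogenous elliptic curves $E,E'$ with $E\cap E'$ cyclic of order $m$, then $\operatorname{irr}(A)=3$ if $m\mid 6$, and $\operatorname{irr}(A)=4$ otherwise.
\end{enumerate}
\end{corollary}

\subsection*{Outline}
Section~\ref{sec:product} proves Theorem~\ref{thm:product}; the main idea, a gain obtained from a point of order $3$, is visible there in the geometry of plane cubics. Section~\ref{sec:jacobian} carries it over to Jacobians of curves of genus $2$ and settles $d=1$. After the background in Section~\ref{sec:background}, Sections~\ref{sec:three}, \ref{sec:two} and \ref{sec:six} treat $d=3$, $d=2$ and $d=6$; this order is forced, because the degenerate cases for $d=6$ are reduced to $d=2$ and $d=3$. Section~\ref{sec:obstruction} proves Theorem~\ref{thm:gcd} and is independent of the constructions. Section~\ref{sec:corollary} proves Corollary~\ref{cor:complete}.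

Of the results in Theorem~\ref{thm:known}, part (i) is the lower bound throughout, and it is the only part needed to answer (Q1) and (Q2). Part (iv) is used for $d=2$, and through it for some non-simple surfaces with $d=6$. Part (ii) is used only in Corollary~\ref{cor:complete}, and part (iii) is not used.

\section{Products of elliptic curves}\label{sec:product}

Most of our upper bounds are stated in terms of function fields.

\begin{lemma}\label{lem:criterion}
Let $A$ be an abelian surface. If there are $s,t\in\mathbb{C}(A)$ with $[\mathbb{C}(A):\mathbb{C}(s,t)]\le3$, then $s,t$ are algebraically independent and $\operatorname{irr}(A)=3$.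
\end{lemma}

\begin{proof}
The field $\mathbb{C}(A)$ has transcendence degree $2$ and is finite over $\mathbb{C}(s,t)$, so $s,t$ are algebraically independent. Hence $(s,t)\colon A\dashrightarrow\mathbb{P}^2$ is dominant of degree at most $3$, and Theorem~\ref{thm:known}(i) gives equality.
\end{proof}

Embed $E$ and $E'$ as plane cubics with affine coordinates $(x,y)$ and $(u,v)$, and consider the map $(s,t)=(x/u,\,y/v)$ on $E\times E'$. The fiber over a general value $(s,t)$ consists of the points $(u,v)\in E'$ with $(su,tv)\in E$. These are intersection points of $E'$ with a rescaled copy of $E$, and there are nine in total by B\'ezout's theorem. The degree of the map drops below nine when some of these points do not move with $(s,t)$. With Weierstrass equations $y^2=x^3+ax+b$ and $v^2=u^3+a'u+b'$ the two cubics share the flex at infinity and its tangent, which absorbs three points; eliminating $u^3$ leaves a conic $(t^2-s^3)v^2=(\text{linear in }u)$, which meets $E'$ in six affine points. To absorb three more points we want a second common flex with a common tangent that the rescaling preserves. The flexes of a Weierstrass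 cubic are its $3$-torsion points, so we move a point of order $3$ to the origin and make its tangent a coordinate axis.

\begin{lemma}\label{lem:normalform}
Let $E$ be an elliptic curve with origin $O$ and let $P\in E$ have order $3$. There are $x,y\in\mathbb{C}(E)$ and $a,b\in\mathbb{C}$, $b\ne0$, with
\[
\operatorname{div}(x)=P+(-P)-2O,\qquad \operatorname{div}(y)=3P-3O,\qquad y^2+(ax+b)y=x^3,
\]
and $\mathbb{C}(E)=\mathbb{C}(x,y)$.
\end{lemma}

\begin{proof}
Both divisors have degree $0$ and sum $O$ in the group law, so functions $x,y$ with these divisors exist. The seven functions below lie in the $6$-dimensional space $H^0(E,\mathcal{O}(6O))$, so they satisfy a nontrivial linear relation. Since $P\neq -P$, their orders are as follows.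
\[
\begin{array}{c|ccccccc}
 & 1 & x & x^2 & y & xy & x^3 & y^2\\ \hline
\text{order at }P & 0 & 1 & 2 & 3 & 4 & 3 & 6\\
\text{order at }O & 0 & -2 & -4 & -3 & -5 & -6 & -6
\end{array}
\]
In a linear relation, the least order at a given point among the terms that occur is attained at least twice. At $P$ this excludes $1$, then $x$, then $x^2$. At $O$ it shows that $x^3$ and $y^2$ occur together or not at all; if neither occurred, the relation would be $(\beta x+\gamma)y=0$ with $(\beta,\gamma)\ne(0,0)$, which is absurd. So both occur, and at $P$ the term $x^3$ forces the term $y$. Rescaling $x$ gives the stated equation with $b\neq0$. Finally $[\mathbb{C}(E):\mathbb{C}(x,y)]$ divides both $[\mathbb{C}(E):\mathbb{C}(x)]=2$ and $[\mathbb{C}(E):\mathbb{C}(y)]=3$.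
\end{proof}

In homogeneous coordinates the equation reads $yz(y+ax+bz)=x^3$. The lines $z=0$ and $y=0$ are the flex tangents at $[0:1:0]$ and $[0:0:1]$, and the shape $yz\cdot(\text{linear form})=\text{const}\cdot x^3$ is preserved by rescaling $x$ and $y$. Eliminating the cube between two equations of this shape gives $yz\cdot(\text{linear form})=0$: six intersection points lie at the two flexes, and the remaining three lie on a line. The next proof is this computation.

\begin{proposition}\label{prop:product}
Let $P\in E$ and $P'\in E'$ have order $3$, and let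
\[
E\colon\ y^2+(ax+b)y=x^3,\qquad E'\colon\ v^2+(a'u+b')v=u^3
\]
be the equations given by Lemma~\ref{lem:normalform}, so that $\operatorname{div}(y)=3P-3O$ and $\operatorname{div}(v)=3P'-3O'$. Put $s=x/u$ and $t=y/v$. Then $[\mathbb{C}(E\times E'):\mathbb{C}(s,t)]\le3$.
\end{proposition}

\begin{proof}
Substitute $x=su$, $y=tv$ in the equation of $E$ and use the equation of $E'$:
\[
t^2v^2+(asu+b)tv=s^3u^3=s^3\bigl(v^2+(a'u+b')v\bigr).
\]
Dividing by $v$ gives the equation of the line,
\begin{equation}\label{eq:line}
(t^2-s^3)\,v=(a's^3-ast)\,u+(b's^3-bt).
\end{equation}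
The coefficient $t^2-s^3$ is not zero. Otherwise $x^3/y^2=u^3/v^2$ on $E\times E'$; the right side is constant along the curves $E\times\{\text{point}\}$, so $x^3/y^2$ would be constant, whereas it has order $-3$ at $P$. Hence $v=\alpha u+\beta$ with $\alpha,\beta\in\mathbb{C}(s,t)$, and the equation of $E'$ becomes
\[
u^3=(\alpha u+\beta)^2+(a'u+b')(\alpha u+\beta),
\]
a monic cubic equation for $u$ over $\mathbb{C}(s,t)$. Since $\mathbb{C}(E\times E')=\mathbb{C}(x,y,u,v)=\mathbb{C}(s,t)(u,v)=\mathbb{C}(s,t)(u)$, the degree is at most $3$.
\end{proof}

Theorem~\ref{thm:product} follows from Proposition~\ref{prop:product} and Lemma~\ref{lem:criterion}.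

\begin{example}\label{ex:fermat}
Let $E=E'$ be the curve $y^2+y=x^3$, so $a=a'=0$ and $b=b'=1$. Then \eqref{eq:line} reads $v=(s^3-t)/(t^2-s^3)$, and the cubic equation is $u^3=v^2+v\in\mathbb{C}(s,t)$. The extension $\mathbb{C}(E\times E)/\mathbb{C}(s,t)$ is cyclic, generated by $\rho\colon(x,y,u,v)\mapsto(\zeta x,y,\zeta u,v)$ with $\zeta=e^{2\pi i/3}$. So in this case the map $(s,t)$ is the quotient by the diagonal automorphism $\rho$ of order $3$.
\end{example}

\section{Jacobians and principal polarizations}\label{sec:jacobian}

By a theorem of Weil, a principally polarized abelian surface is a product of two elliptic curves or the Jacobian of a smooth curve of genus $2$. It remains to treat Jacobians.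

Let $C$ be a smooth curve of genus $2$ with canonical class $K$ and hyperelliptic involution $\iota$. Write $\bar P=\iota(P)$ for points and $\bar g=\iota^*g$ for functions. Then $P+\bar P\sim K$ for every $P$, the quotient $\pi\colon C\to C/\iota=\mathbb{P}^1$ has degree $2$, and a degree-$2$ class other than $K$ contains exactly one effective divisor, by Riemann--Roch. Let $J=\operatorname{Pic}^0(C)$ and
\[
\Phi\colon C\times C\to J,\qquad (P_1,P_2)\mapsto[P_1+P_2-K].
\]
By the last fact, $\Phi$ factors through a birational morphism $\operatorname{Sym}^2C\to J$. Thus $\mathbb{C}(J)=\mathbb{C}(C\times C)^\sigma$, where $\sigma$ exchanges the factors, and $[\mathbb{C}(C\times C):\mathbb{C}(J)]=2$. For $g\in\mathbb{C}(C)$ we write $g_1=g(P_1)$ and $g_2=g(P_2)$, and likewise for differentials.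

In Section~\ref{sec:product} the essential object was a function $y$ with a triple zero and a triple pole. On $C$ such a function comes from any class $\ell\in\operatorname{Pic}^0(C)$ of order $3$. Indeed $K+\ell$ has degree $2$, so $\ell=[p+q-K]=[p-\bar q]$ for some points $p,q\in C$, and $p\ne\bar q$ since $\ell\neq0$. As $3\ell=0$ there is a function $y$ with
\begin{equation}\label{eq:divy}
\operatorname{div}(y)=3p-3\bar q .
\end{equation}
This divisor is not $\iota$-invariant. If it were, then $p=\bar p$ and $q=\bar q$, so $2\ell=[2p-2\bar q]=[K-K]=0$, and $\ell$ would not have order $3$.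

Functions on $J$ must be symmetric in $P_1,P_2$, so the quotient $y/v$ of Section~\ref{sec:product} is replaced by the product $t=y_1y_2$. In the same way, fixing $s$ should impose a symmetric relation $\pi(P_2)=\mu(\pi(P_1))$, with $\mu$ an involution of $\mathbb{P}^1$. On a curve $y_1y_2=\text{const}$ the zero of $y_1$ is matched with the pole of $y_2$, so we ask that $\mu$ exchange $\pi(p)$ and $\pi(q)$. Such involutions form a one-parameter family: if $\pi(p)=0$ and $\pi(q)=\infty$, they are the maps $X\mapsto s/X$, and if $\pi(p)=\pi(q)=\infty$, they are the maps $X\mapsto s-X$. The parameter $s$ is the function we need.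

\begin{proposition}\label{prop:jacobian}
Let $\ell=[p-\bar q]\in\operatorname{Pic}^0(C)$ be any class of order $3$, let $y$ satisfy \eqref{eq:divy}, and put $t=y_1y_2\in\mathbb{C}(J)$. There is $s\in\mathbb{C}(J)$ such that $[\mathbb{C}(J):\mathbb{C}(s,t)]\le3$.
\end{proposition}

\begin{proof}
Multiplying $y$ by a constant does not change the field $\mathbb{C}(s,t)$, so we may rescale $y$.

\emph{The equation of $C$.} Since $p\neq\bar q$, we have $\pi(p)=\pi(q)$ only if $p=q$. Choose a coordinate $x$ on $\mathbb{P}^1$ with pole at $\pi(q)$ and, when $p\ne q$, with zero at $\pi(p)$. On $C$ the polar divisor of $x$ is $q+\bar q$. The function $y\bar y$ has divisor $3(p+\bar p-q-\bar q)$, which is $3\operatorname{div}(x)$ if $p\ne q$ and $0$ if $p=q$. After rescaling $y$ we have $y\bar y=n(x)$, where $n$ and the other data of the two cases are given by the following table.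
\[
\begin{array}{c|ccccc}
 & n(X) & s & \mu(X) & \kappa & \xi\\ \hline
p\ne q & X^3 & x_1x_2 & s/X & s^3 & dx/x\\
p=q & 1 & x_1+x_2 & s-X & 1 & dx
\end{array}
\]
In both cases $s$ is symmetric, $x_2=\mu(x_1)$ and $n(x_1)n(x_2)=\kappa$. The function $y+\bar y$ is $\iota$-invariant and has poles only at $q,\bar q$, of order at most $3$. So it is a polynomial $G(x)$, and $\deg G\le3$ because $x$ has a pole of order at least $1$ at $q$. Thus
\begin{equation}\label{eq:curve}
y+\bar y=G(x),\qquad y\bar y=n(x),\qquad \deg G\le 3 .
\end{equation}
Since $\operatorname{div}(y)$ is not $\iota$-invariant, $y\notin\mathbb{C}(x)$, and therefore $\mathbb{C}(C)=\mathbb{C}(x,y)$.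

\emph{The functions $s,t$ are algebraically independent.} In characteristic $0$ a polynomial relation between $s$ and $t$, taken of least degree and differentiated, gives $ds\wedge dt=0$. So it suffices to show $ds\wedge dt\neq0$. Write $dy/y=r\xi$ with $r\in\mathbb{C}(C)$. The form $\xi_1+\xi_2$ equals $ds/s$ or $ds$, and
\[
(\xi_1+\xi_2)\wedge\frac{dt}{t}=(\xi_1+\xi_2)\wedge(r_1\xi_1+r_2\xi_2)=(r_2-r_1)\,\xi_1\wedge\xi_2 .
\]
This vanishes only if $r$ is constant. In that case $dy/y$ is $\iota$-invariant, because $\xi$ is, and then so is the divisor formed by its residues, which is $\operatorname{div}(y)$. This is excluded.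

\emph{The degree.} The point is that the first equation in \eqref{eq:curve}, taken at $P_1$ and at $P_2$, gives two \emph{linear} equations for $y_1$ and $\bar y_1$. From $y_1y_2=t$ and $y_i\bar y_i=n(x_i)$ we get
\[
y_2=\frac{t\,\bar y_1}{n(x_1)},\qquad \bar y_2=\frac{n(x_2)\,y_1}{t}=\frac{\kappa\,y_1}{t\,n(x_1)} .
\]
Put $\hat G(X)=n(X)\,G(\mu(X))$. This is $X^3G(s/X)$ or $G(s-X)$, in both cases a polynomial in $X$ of degree at most $3$ with coefficients in $\mathbb{C}[s]$; here the choice of $\mu$ is used. Multiplying $y_2+\bar y_2=G(x_2)$ by $t\,n(x_1)$, we obtain the system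
\[
y_1+\bar y_1=G(x_1),\qquad \kappa\, y_1+t^2\,\bar y_1=t\,\hat G(x_1).
\]
Eliminating $\bar y_1$ and then $y_1$,
\begin{equation}\label{eq:solved}
(\kappa-t^2)\,y_1=t\bigl(\hat G(x_1)-tG(x_1)\bigr),\qquad (\kappa-t^2)\,\bar y_1=\kappa G(x_1)-t\hat G(x_1).
\end{equation}
Multiplying the two equations and using $y_1\bar y_1=n(x_1)$, we see that $x_1$ is a root of
\[
\Psi(X)=t\,(\hat G-tG)(\kappa G-t\hat G)-(\kappa-t^2)^2\,n(X)\ \in\ \mathbb{C}[s,t][X],\qquad\deg_X\Psi\le6 .
\]
As $s,t$ are independent, $\mathbb{C}[s,t]$ is a polynomial ring, and we may set $t=0$: this sends $\Psi$ to $-\kappa^2n(X)\ne0$ and $\kappa-t^2$ to $\kappa\neq0$. So $\Psi\ne0$ and $\kappa-t^2\ne0$. Hence $x_1$ has degree at most $6$ over $\mathbb{C}(s,t)$, and $y_1$ by \eqref{eq:solved}, $x_2=\mu(x_1)$ and $y_2=t/y_1$ all lie in $\mathbb{C}(s,t)(x_1)$. Therefore $[\mathbb{C}(C\times C):\mathbb{C}(s,t)]\le6$. Since $\mathbb{C}(s,t)\subset\mathbb{C}(J)$ and $[\mathbb{C}(C\times C):\mathbb{C}(J)]=2$, the degree of $\mathbb{C}(J)$ over $\mathbb{C}(s,t)$ is at most $3$.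
\end{proof}

\begin{remark}
For a class $\ell=[p-\bar q]$ of order $2$ the elimination would give a polynomial of degree at most $4$ and a map of degree at most $2$, which Theorem~\ref{thm:known}(i) forbids. What fails is the independence of $s$ and $t$: from $2p\sim2\bar q$ with $p\neq\bar q$ it follows that $2p\sim 2\bar q\sim K$, and then $y$ is a constant multiple of $x$.
\end{remark}

Together with Weil's theorem, Theorem~\ref{thm:product} and Lemma~\ref{lem:criterion}, Proposition~\ref{prop:jacobian} proves Theorem~\ref{thm:types} for $d=1$.

\section{Line bundles and curves on abelian surfaces}\label{sec:background}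

Write $A=V/\Lambda$ with $V\cong\mathbb{C}^2$ and $\Lambda\cong\mathbb{Z}^4$ a lattice. The group $\operatorname{NS}(A)$ is identified with the group of alternating forms $\psi\colon\Lambda\times\Lambda\to\mathbb{Z}$ whose real extension satisfies $\psi(iv,iw)=\psi(v,w)$. It is torsion free, equality in it is numerical equivalence $\equiv$, and the kernel of $\operatorname{Pic}(A)\to\operatorname{NS}(A)$ is $\operatorname{Pic}^0(A)$. The class $\psi$ is ample if and only if the Hermitian form $\psi(iv,w)+i\psi(v,w)$ on $V$ is positive definite. These two conditions concern only the real form on $V$. So if $\Lambda'$ is another lattice in $V$ on which the real form is integral, it defines a class on $V/\Lambda'$, ample if $\psi$ is. For $\Lambda'\subset\Lambda$, pullback along the isogeny $\varphi\colon V/\Lambda'\to V/\Lambda$ is restriction of forms, and $\varphi^*D\cdot\varphi^*D'=(\deg\varphi)\,D\cdot D'$.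

An ample line bundle $L$ with form $\psi$ has type $(d_1,d_2)$ if $\Lambda$ has a basis $\lambda_1,\lambda_2,\mu_1,\mu_2$ with $\psi(\lambda_1,\mu_1)=d_1$, $\psi(\lambda_2,\mu_2)=d_2$, $d_1\mid d_2$, and all other pairings between basis vectors zero; we call it a \emph{symplectic basis}. Then $h^0(L)=d_1d_2=L^2/2$. The group $K(L)$ of points $z\in A$ such that translation by $z$ preserves the isomorphism class of $L$ is isomorphic to $(\mathbb{Z}/d_1\oplus\mathbb{Z}/d_2)^2$ and has order $(L^2/2)^2$.

\begin{lemma}\label{lem:curves}
Let $A$ be an abelian surface.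
\begin{enumerate}
\item[(1)] $D^2$ is even for every $D\in\operatorname{NS}(A)$, and $R\cdot R'\ge0$ for all effective divisors $R,R'$.
\item[(2)] If $D^2>0$, then $D$ or $-D$ is ample. If in addition $D$ is effective, or has positive degree against some ample class, then $D$ is ample. An ample class with $D^2\in\{2,4,6,12\}$ has type $(1,D^2/2)$.
\item[(3)] An irreducible curve $\Gamma$ with $\Gamma^2=0$ is a translate of an elliptic curve.
\item[(4)] Distinct elliptic curves $F,F'\subset A$ satisfy $F\cdot F'=|F\cap F'|\ge1$. If $F\cdot F'=1$, then $A\cong F\times F'$.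
\item[(5)] If $R\ne0$ is effective and $R^2=0$, then $R$ is a sum of $c\ge1$ translates of one elliptic curve $F$, so $R\equiv cF$.
\item[(6)] If $\Gamma$ is a translate of an elliptic curve, then $h^0(\mathcal{O}(\Gamma))=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Riemann--Roch gives $\chi(\mathcal{O}(D))=D^2/2$, since the canonical class is trivial and $\chi(\mathcal{O})=0$. A general translate of $R'$ is numerically equivalent to $R'$ and has no component in common with $R$.

(2) Diagonalize the Hermitian form as $h_1|z_1|^2+h_2|z_2|^2$. The class $D$ is represented by a positive multiple of $i\,(h_1\,dz_1\wedge d\bar z_1+h_2\,dz_2\wedge d\bar z_2)$, whose square is $h_1h_2$ times a positive volume form. So $D^2>0$ means that the form is definite. Two ample classes have positive intersection, and a nonzero effective class has positive degree against an ample class; this fixes the sign. If $d_1d_2$ is squarefree and $d_1\mid d_2$, then $d_1=1$.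

(3) By adjunction $\Gamma$ has arithmetic genus $1$. There are no rational curves on $A$, since a map $\mathbb{P}^1\to A$ lifts to $V$. So $\Gamma$ is smooth of genus $1$, and a morphism from an elliptic curve to $A$ is a translate of a homomorphism.

(4) The curves lift to translates of two distinct complex lines in $V$, so they meet transversally, and both contain $0$. The addition map $F\times F'\to A$ is an isogeny with kernel $\{(z,-z):z\in F\cap F'\}$.

(5) Write $R=\sum a_i\Gamma_i$ with $a_i>0$. Then $0=R^2=\sum a_ia_j\,\Gamma_i\cdot\Gamma_j$ is a sum of nonnegative terms, so all $\Gamma_i\cdot\Gamma_j$ vanish. By (3) each $\Gamma_i$ is a translate of an elliptic curve $F_i$, and by (4) all $F_i$ are equal.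

(6) If $\Gamma$ is a translate of $F$, it is the fiber over a point $o$ of the quotient map $A\to A/F$, which has connected fibers. So $H^0(A,\mathcal{O}(\Gamma))=H^0(A/F,\mathcal{O}(o))$, which has dimension $1$ on the elliptic curve $A/F$.
\end{proof}

Part (2) shows that the two formulations of Theorem~\ref{thm:types} are equivalent.

\section{Type $(1,3)$: extracting a cube root}\label{sec:three}

A surface $A$ of type $(1,3)$ is an \'etale triple cover of a principally polarized surface $J$. Composing with a map $(s,t)$ of degree $3$ on $J$ gives only degree $9$. But the function $t$ constructed above has divisor divisible by $3$, so adjoining $w=\sqrt[3]{t}$ produces an \'etale triple cover of $J$. If this cover is $A$, the map $(s,t)$ on $A$ factors through $(s,w)$, and the factor $3$ is recovered. To arrange this we use the freedom in the choice of the points and classes of order $3$ in Propositions~\ref{prop:product} and \ref{prop:jacobian}.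

\begin{lemma}\label{lem:cuberoot}
Let $A\to J$ be an isogeny of abelian surfaces. Suppose $s,t\in\mathbb{C}(J)$ satisfy $[\mathbb{C}(J):\mathbb{C}(s,t)]\le3$, and $\mathbb{C}(A)=\mathbb{C}(J)(w)$ with $w^3=t$. Then $\operatorname{irr}(A)=3$.
\end{lemma}

\begin{proof}
We have $[\mathbb{C}(A):\mathbb{C}(s,t)]\le9$. The functions $s,t$ are algebraically independent by Lemma~\ref{lem:criterion}, so $t$ is not a cube in the rational function field $\mathbb{C}(s,t)$, and $[\mathbb{C}(s,w):\mathbb{C}(s,t)]=3$. Hence $[\mathbb{C}(A):\mathbb{C}(s,w)]\le3$, and Lemma~\ref{lem:criterion} applies.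
\end{proof}

We shall use three standard facts about $\operatorname{Pic}^0$. For $M\in\operatorname{Pic}^0(J)$, the pullback of $M$ under addition $J\times J\to J$ is $M\boxtimes M=\mathrm{pr}_1^*M\otimes \mathrm{pr}_2^*M$. Every element of $\operatorname{Pic}^0(E\times E')$ is uniquely of the form $M_1\boxtimes M_2$ with $M_1\in \operatorname{Pic}^0(E)$, $M_2\in\operatorname{Pic}^0(E')$, and $P\mapsto\mathcal{O}(P-O)$ is an isomorphism $E\to\operatorname{Pic}^0(E)$. For an Abel--Jacobi map $j\colon C\to J$ to the Jacobian, $j^*\colon\operatorname{Pic}^0(J)\to\operatorname{Pic}^0(C)$ is an isomorphism. We also use the following observation on a smooth projective variety $X$: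
\begin{equation}\label{eq:cube}
\operatorname{div}(h)=3\Delta,\quad\operatorname{div}(h')=3\Delta',\quad \Delta\sim\Delta'\quad\Longrightarrow\quad h=g^3h'\ \text{ for some }g\in\mathbb{C}(X)^*.
\end{equation}
Indeed, if $\Delta-\Delta'=\operatorname{div}(g_0)$, then $h/(g_0^3h')$ has trivial divisor, so it is a nonzero constant, hence a cube.

\begin{proof}[Proof of Theorem~\ref{thm:types} for $d=3$]
Let $\psi$ be a polarization of type $(1,3)$ on $A=V/\Lambda$, with symplectic basis $\lambda_1,\lambda_2,\mu_1,\mu_2$. On the lattice with basis $\lambda_1,\lambda_2,\mu_1,\mu_2/3$ the form $\psi$ is integral of type $(1,1)$. This gives an isogeny $\rho\colon A\to J$ of degree $3$ onto a principally polarized surface.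

\emph{The class of order $3$ attached to $\rho$.} The extension $\mathbb{C}(A)/\mathbb{C}(J)$ is Galois with group $\ker\rho\cong\mathbb{Z}/3$, acting by translations. By Kummer theory $\mathbb{C}(A)=\mathbb{C}(J)(w)$ with $w^3=h\in\mathbb{C}(J)$, and $h$ is not a cube in $\mathbb{C}(J)$. Since $\rho$ is \'etale, the order of $h$ along a prime divisor of $J$ equals the order of $w^3$ along any component of its preimage, which is divisible by $3$. So $\operatorname{div}(h)=3\Delta$. Put $M=\mathcal{O}_J(\Delta)$. Then $M^{3}\cong\mathcal{O}$, so $M\in\operatorname{Pic}^0(J)$ because $\operatorname{NS}(J)$ is torsion free. If $M$ were trivial, \eqref{eq:cube} with $h'=1$ would make $h$ a cube. So $M$ has order $3$. We may replace $h$ by $h/g^3$ and $w$ by $w/g$ for any $g\in\mathbb{C}(J)^*$.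

\emph{Case $J=\operatorname{Pic}^0(C)$.} Let $p_0\in C$ be a fixed point of $\iota$ and $j(P)=[P-p_0]$. Since $2p_0\sim K$, the map $\Phi$ of Section~\ref{sec:jacobian} is $(P_1,P_2)\mapsto j(P_1)+j(P_2)$. Hence $\Phi^*M\cong\ell\boxtimes\ell$ with $\ell=j^*M$, which has order $3$ because $j^*$ is an isomorphism. Write $\ell=[p-\bar q]$ and take $y$ as in \eqref{eq:divy}. On $C\times C$ the function $h$ has divisor $3\Phi^*\Delta$, the function $t=y_1y_2$ has divisor $3\bigl(\mathrm{pr}_1^*(p-\bar q)+\mathrm{pr}_2^*(p-\bar q)\bigr)$, and the two divisors being tripled both have class $\ell\boxtimes\ell$. By \eqref{eq:cube}, $h=g^3t$ with $g\in\mathbb{C}(C\times C)^*$. We need $g\in\mathbb{C}(J)$. As $h$ and $t$ are $\sigma$-invariant, $\sigma^*g=\zeta g$ with $\zeta^3=1$. As $\sigma^2=1$, also $\zeta^2=1$. So $\zeta=1$ and $g\in \mathbb{C}(J)$. Replacing $w$ by $w/g$ we get $w^3=t$; Proposition~\ref{prop:jacobian} supplies $s$, and Lemma~\ref{lem:cuberoot} applies.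

\emph{Case $J=E\times E'$.} Write $M=M_1\boxtimes M_2$, so $M_1^3$ and $M_2^3$ are trivial. Suppose first that both factors are nontrivial. Then $M_1=\mathcal{O}(P-O)$ and $M_2=\mathcal{O}(O'-P')$ with $P,P'$ of order $3$. Use these points in Proposition~\ref{prop:product}. The function $t=y/v$ has divisor $3\bigl(\mathrm{pr}_1^*(P-O)+\mathrm{pr}_2^*(O'-P')\bigr)$, so by \eqref{eq:cube} we may assume $w^3=t$, and Lemma~\ref{lem:cuberoot} applies with $s=x/u$.

Suppose now that one factor is trivial, say $M_2$. Then $M_1=\mathcal{O}(P-O)$ with $P$ of order $3$, and by \eqref{eq:cube} we may assume $w^3=y\in\mathbb{C}(E)$, where $\operatorname{div}(y)=3P-3O$. Let $\tilde E$ be the smooth projective curve with function field $\mathbb{C}(E)(w)$. The triple cover $\tilde E\to E$ is unramified because all orders of $y$ are divisible by $3$, so $\tilde E$ has genus $1$ by the Riemann--Hurwitz formula. Now $\mathbb{C}(A)=\mathbb{C}(E\times E')(w)=\mathbb{C}(\tilde E\times E')$, and $\operatorname{irr}(A)=\operatorname{irr}(\tilde E\times E')=3$ by Theorem~\ref{thm:product}.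
\end{proof}

\section{Type $(1,2)$}\label{sec:two}

A general curve in a polarization of type $(1,2)$ has arithmetic genus $3$, so Theorem~\ref{thm:known}(iv) applies as soon as one such curve is smooth. We show that otherwise the surface is a product.

\begin{proof}[Proof of Theorem~\ref{thm:types} for $d=2$]
Let $L$ be a line bundle of type $(1,2)$ on $A$. Then $L^2=4$ and $|L|$ is a pencil.

\emph{No fixed component.} The base scheme of $|L|$ is the intersection of any two distinct members, and it is finite of length $4$. Translation by an element of $K(L)\cong(\mathbb{Z}/2)^2$ permutes the members of $|L|$, so it preserves the base scheme. Translations act freely, so the support contains an orbit of four points, and the base scheme consists of four reduced points. Two curves that meet with multiplicity $1$ at a point are both smooth there, so every member is smooth at the base points. By Bertini's theorem the general member is smooth elsewhere. It is connected because $L$ is ample, and by adjunction $2g-2=4$. So $A$ contains a smooth curve of genus $3$.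

\emph{Fixed part $R\ne0$.} Write a member of $|L|$ as $R+M$ with $M$ effective and $h^0(\mathcal{O}(M))=2$. If $M^2>0$, then $M$ is ample by Lemma~\ref{lem:curves}(2), so $M^2=2h^0(\mathcal{O}(M))=4$, and $L^2=L\cdot R+R\cdot M+M^2>4$, which is absurd. So $M^2=0$, and by Lemma~\ref{lem:curves}(5) $M$ is a sum of $c$ translates of an elliptic curve $F$, with $c\ge2$ by Lemma~\ref{lem:curves}(6). Since $L$ is ample, $R\cdot F=L\cdot F\ge1$. Now $4=R^2+2c\,R\cdot F$ with $R^2\ge0$ forces $c=2$, $R\cdot F=1$, $R^2=0$. Thus $R\equiv c'F'$ with $F'$ an elliptic curve and $c'F'\cdot F=1$. So $F\cdot F'=1$, Lemma~\ref{lem:curves}(4) gives $A\cong F\times F'$, and Theorem~\ref{thm:product} applies.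
\end{proof}

\section{Type $(1,6)$: an incidence construction}\label{sec:six}

For $d=6$ we pass to a double cover of $A$ rather than to a quotient. Let $\psi$ be a polarization of type $(1,6)$ on $A=V/\Lambda$, with symplectic basis $\lambda_1,\lambda_2,\mu_1,\mu_2$. Let $\Lambda'$ be the sublattice with basis $\lambda_1,\lambda_2,2\mu_1,\mu_2$, let $B=V/\Lambda'$, and let $\varphi\colon B\to A$ be the isogeny of degree $2$. Its kernel is generated by the image $\tau$ of $\mu_1$, a point of order $2$. Since $\psi(\lambda_1,2\mu_1)=2$ and $\psi(\lambda_2,\mu_2)=6$, the form $\psi/2$ is integral of type $(1,3)$ on $\Lambda'$. Let $N$ be a line bundle on $B$ with this class. It is ample, with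
\[
N^2=6,\qquad h^0(N)=3,\qquad K(N)\cong(\mathbb{Z}/3)^2,
\]
and in particular $\tau\notin K(N)$. For $0\ne\theta\in H^0(N)$ let $Z_\theta$ be the divisor of $\theta$.

A point of $A$ is a pair $\{z,z+\tau\}$ of points of $B$. The curves $Z_\theta$ form a plane, and passing through two points imposes two linear conditions, so a general pair should lie on exactly one curve $Z_\theta$. Conversely, the pairs contained in a given curve $Z$ are formed by the points of $Z\cap(Z+\tau)$. There are $N^2=6$ of these, that is, three pairs. The only danger is that the intersection is infinite.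

\begin{lemma}\label{lem:incidence}
If for every $\theta\ne0$ the divisors $Z_\theta$ and $Z_\theta+\tau$ have no common component, then $\operatorname{irr}(A)=3$.
\end{lemma}

\begin{proof}
Let $\Pi\cong\mathbb{P}^2$ be the space of lines in $H^0(N)$, and consider the closed subset
\[
I=\{(z,[\theta])\in B\times\Pi:\ \theta(z)=\theta(z+\tau)=0\}.
\]
Since $2\tau=0$, the fiber of $I$ over $[\theta]$ is $Z_\theta\cap(Z_\theta+\tau)$. By hypothesis it is finite, with at most $N^2=6$ points. So $\dim I\le2$. The fiber of $I$ over $z\in B$ is the linear subspace of $\Pi$ cut out by the evaluations at $z$ and $z+\tau$. It is nonempty, and it has positive dimension exactly on the closed subset of $B$ where the $2\times3$ matrix of the two evaluations has rank at most $1$. This subset is proper, since otherwise $\dim I\ge3$. So for general $z$ the fiber is one point $[\theta_z]$, given in local trivializations of $N$ by the $2\times2$ minors of the matrix, and $g\colon B\dashrightarrow\Pi$, $z\mapsto[\theta_z]$, is a rational map.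

The closure of the graph of $g$ is an irreducible surface contained in $I$, so its fibers over $\Pi$ have at most six points. Hence $g$ is dominant of degree at most $6$. The two conditions defining $\theta_z$ are symmetric in $z$ and $z+\tau$, so $g(z+\tau)=g(z)$, and $g$ factors through $A=B/\langle\tau\rangle$. The induced map $A\dashrightarrow\Pi$ is dominant of degree at most $3$. Theorem~\ref{thm:known}(i) concludes the proof.
\end{proof}

The condition $\tau\notin K(N)$ is necessary for the hypothesis of the lemma: a point of $K(N)$ acts on the plane $\Pi$ by a projective linear map, which has a fixed point, so some $Z_\theta$ would equal its translate. The next lemma shows that with $\tau\notin K(N)$ the hypothesis fails only on non-simple surfaces, and that these carry a polarization of smaller degree.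

\begin{lemma}\label{lem:degenerate}
Suppose that $Z=Z_\theta$ and $Z+\tau$ have a common component for some $\theta\ne0$. Then $B$ contains an elliptic curve. Moreover, $B$ carries a principal polarization or $A$ carries a polarization of type $(1,3)$.
\end{lemma}

\begin{proof}
We refer to the parts of Lemma~\ref{lem:curves} by their numbers. First note:
\begin{equation}\label{eq:degreeone}
\text{if $F\subset B$ is an elliptic curve with $N\cdot F=1$, then $N-2F$ is a principal polarization.}
\end{equation}
Indeed $(N-2F)^2=6-4=2$ and $(N-2F)\cdot N=4>0$, so (2) applies.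

By assumption there is a component $\Gamma$ of $Z$ such that $\Gamma+\tau$ is also a component of $Z$.

\emph{Case 1: $\Gamma+\tau\ne\Gamma$.} Then $Z=\Gamma+(\Gamma+\tau)+R$ with $R\ge0$, so $N\equiv2\Gamma+R$. By (1), $N\cdot\Gamma\ge2\Gamma^2$ and $6=N^2\ge2N\cdot\Gamma\geq 4\Gamma^2$. As $\Gamma^2$ is even and nonnegative, $\Gamma^2=0$, and $\Gamma$ is a translate of an elliptic curve $F$ by (3). Put $k=N\cdot F\ge1$. Then $0\le R^2=(N-2F)^2=6-4k$ gives $k=1$, and \eqref{eq:degreeone} applies.

\emph{Case 2: $\Gamma+\tau=\Gamma$ and $\Gamma^2>0$.} Since $\tau\notin K(N)$ we have $Z+\tau\ne Z$, so $Z=\Gamma+R$ with $R\ne0$ effective. The curve $\Gamma$ is ample by (2), and the group $K(\mathcal{O}(\Gamma))$, of order $(\Gamma^2/2)^2$, contains the element $\tau$ of order $2$. So $\Gamma^2/2$ is even and $\Gamma^2\ge4$. In $6=\Gamma^2+2\,\Gamma\cdot R+R^2$ we have $\Gamma\cdot R\ge1$ and $R^2\ge0$, so $\Gamma^2=4$, $\Gamma\cdot R=1$, $R^2=0$. Then $N\cdot R=1$, so $R$ is irreducible and reduced because $N$ is ample. By (3) it is a translate of an elliptic curve $F$ with $N\cdot F=1$, and \eqref{eq:degreeone} applies.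

\emph{Case 3: $\Gamma+\tau=\Gamma$ and $\Gamma^2=0$.} Then $\Gamma$ is a translate of an elliptic curve $F$, and $\tau\in F$. Put $R=Z-\Gamma\ge0$ and $k=N\cdot F\ge1$. From $0\le R^2=6-2k$ we get $k\in\{1,2,3\}$. If $k=1$, use \eqref{eq:degreeone}. If $k=2$, then $R$ is effective of square $2$, hence a principal polarization by (2). Let $k=3$. Then $R^2=0$ and $N\cdot R=6-3=3$, so $R\neq0$, and $R\equiv cF'$ with $F'$ an elliptic curve by (5). We have $c\,F'\cdot F=(N-F)\cdot F=3$. If $c=3$, then $F\cdot F'=1$, and $F+F'$ is effective of square $2$, hence a principal polarization. If $c=1$, then $|F\cap F'|=3$ by (4), so the point $\tau\in F$ of order $2$ does not lie on $F'$. The images $\bar F=\varphi(F)$ and $\bar F'=\varphi(F')$ are elliptic curves in $A$. As $\varphi$ is \'etale with kernel $\{0,\tau\}$, we have $\varphi^*\bar F=F$ and $\varphi^*\bar F'=F'+(F'+\tau)\equiv2F'$. Hence $2\,\bar F\cdot\bar F'=F\cdot2F'=6$, and $\bar F+\bar F'$ is effective of square $6$, a polarization of type $(1,3)$ on $A$ by (2).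
\end{proof}

If $A$ is simple, then so is $B$, since $\varphi$ maps elliptic curves to elliptic curves; then Lemmas~\ref{lem:incidence} and \ref{lem:degenerate} already give $\operatorname{irr}(A)=3$. This covers the very general surface of (Q1), because $\operatorname{NS}(A)=\mathbb{Z}L$ contains no nonzero class of square $0$.

\begin{proof}[Proof of Theorem~\ref{thm:types} for $d=6$]
By Lemmas~\ref{lem:incidence} and \ref{lem:degenerate} and the case $d=3$, we may assume that $B$ carries a principal polarization, with form $\chi$ on $\Lambda'$. We have $\Lambda=\Lambda'+\mathbb{Z}\mu_1$, and $2\chi(\lambda,\mu_1)=\chi(\lambda,2\mu_1)\in\mathbb{Z}$ for $\lambda\in\Lambda'$. So $2\chi$ is integral on $\Lambda$ and defines an ample class $D$ on $A$ whose pullback to $B$ is twice the principal polarization. Thus $2D^2=4\cdot2$, so $D^2=4$, and $D$ has type $(1,2)$ by Lemma~\ref{lem:curves}(2). The case $d=2$ applies.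
\end{proof}

This completes the proof of Theorem~\ref{thm:types}.

\section{The numerical obstruction}\label{sec:obstruction}

The plane has no holomorphic $1$-forms and no holomorphic $2$-forms. For a map $f\colon A\dashrightarrow\mathbb{P}^2$ of degree $3$, the first fact forces the three points of every fiber to have the same sum in $A$, and the second forces the holomorphic $2$-form to sum to zero over the fibers. We encode the fibers of $f$ in an integral bilinear form $Q$ on $H^2(A,\mathbb{Z})$. The condition on $2$-forms will show that $Q$ is built from $\operatorname{NS}(A)$, and the condition on sums will fix a certain contraction of $Q$. Comparing the two gives Theorem~\ref{thm:gcd}.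

We use that a rational map from a smooth variety to an abelian variety is a morphism. In particular a rational map $\mathbb{P}^2\dashrightarrow A$ is constant, since it contracts every line. We also need the following form of the statement about $2$-forms.

\begin{lemma}\label{lem:forms}
Let $Y$ be a smooth projective surface, $\pi\colon Y\dashrightarrow\mathbb{P}^2$ a dominant rational map and $\eta$ a rational $2$-form on $\mathbb{P}^2$. If $\pi^*\eta$ is regular on $Y$, then $\eta=0$.
\end{lemma}

\begin{proof}
Blowing up $Y$ preserves regularity of forms, so we may assume that $\pi$ is a surjective morphism. Suppose $\eta$ has a pole of order $n\ge1$ along an irreducible curve $\Gamma\subset\mathbb{P}^2$. Choose an irreducible curve $\Gamma'\subset Y$ that maps onto $\Gamma$, and let $e\geq1$ be its multiplicity in $\pi^*\Gamma$. Near a general point of $\Gamma'$ and its image there are local analytic coordinates $(z',w)$ and $(z,w)$, with $\Gamma'=\{z'=0\}$ and $\Gamma=\{z=0\}$, in which $\pi$ is given by $z=z'^{\,e}$. Then $z^{-n}dz\wedge dw$ pulls back to $e\,z'^{\,-ne+e-1}dz'\wedge dw$, which has a pole of order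 $e(n-1)+1\ge1$. This contradicts the regularity of $\pi^*\eta$. So $\eta$ has no poles, and $\eta\in H^0(\mathbb{P}^2,\Omega^2)=0$.
\end{proof}

\begin{remark}\label{rem:lower}
These two facts explain the bound $\operatorname{irr}(A)\ge3$. Let $\omega\ne0$ be a holomorphic $2$-form on $A$. If $f\colon A\dashrightarrow \mathbb{P}^2$ has degree $1$, then $\omega=f^*\eta$ for a rational form $\eta$. If $f$ has degree $2$, the sum of the two points of a fiber is a constant $c$, so the covering involution is $z\mapsto c-z$; it preserves $\omega$, and again $\omega=f^*\eta$. Both cases contradict Lemma~\ref{lem:forms}.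
\end{remark}

\subsection*{The surface of ordered fibers}
Let $f\colon A\dashrightarrow\mathbb{P}^2$ have degree $3$. Choose dense open sets $U\subset\mathbb{P}^2$ and $A^\circ\subset A$ such that $f\colon A^\circ\to U$ is finite \'etale of degree $3$. Let $Y^\circ$ be the surface of ordered triples $(z_1,z_2,z_3)$ of distinct points in one fiber. The group $S_3$ acts freely on $Y^\circ$ with quotient $U$. The surface $Y^\circ$ may be disconnected. Let $Y$ be a smooth projective compactification of $Y^\circ$ to which the action of $S_3$ extends; for instance, normalize $\mathbb{P}^2$ in the function fields of the components of $Y^\circ$ and take the minimal resolution, to which the action lifts by uniqueness. The projections extend to morphisms $p_1,p_2,p_3\colon Y\to A$, which are permuted by $S_3$. Each has degree $2$, since a point of $A^\circ$ can be completed to an ordered triple in two ways. The sum $p_1+p_2+p_3$ is $S_3$-invariant, so it comes from a rational map $\mathbb{P}^2\dashrightarrow A$ and is a constant $c$. After translating $A$ by a point $c'$ with $3c'=c$ we have $p_1+p_2+p_3=0$.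

For a cohomology class $\alpha$ on $A$ write $\alpha_i=p_i^*\alpha$. We use three rules.
\begin{enumerate}
\item[(R1)] An integral over $Y$ does not change when the subscripts $1,2,3$ are permuted.
\item[(R2)] $\int_Y\gamma_i=2\int_A\gamma$ for $\gamma\in H^4(A)$.
\item[(R3)] $a_1+a_2+a_3=0$ for $a\in H^1(A)$.
\end{enumerate}
Rule (R3) holds because addition $A\times A\to A$ pulls $a$ back to $\mathrm{pr}_1^*a+\mathrm{pr}_2^*a$. For $\alpha,\beta\in H^2(A,\mathbb{Z})$ define
\[
Q(\alpha,\beta)=\int_A\alpha\beta+\int_Y\alpha_1\beta_2\ \in\mathbb{Z},
\]
and extend $Q$ bilinearly to complex classes. The first term pairs a point of $A$ with itself, the second with the two other points of its fiber. By (R1), $Q$ is symmetric. Put $M_\alpha=\alpha_1+\alpha_2+\alpha_3$. By (R1) and (R2),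
\begin{equation}\label{eq:MQ}
\int_YM_\alpha\,\beta_1=2\int_A\alpha\beta+2\int_Y\alpha_1\beta_2=2\,Q(\alpha,\beta).
\end{equation}
We work with $Q$ rather than with the left side of \eqref{eq:MQ} because the integrality of $Q$ is stronger by a factor $2$.

\begin{lemma}\label{lem:support}
Let $D_1,\dots,D_r$ be a basis of $\operatorname{NS}(A)$ (these subscripts are indices, not pullbacks). There is a symmetric integer matrix $(n_{kl})$ with
\[
Q(\alpha,\beta)=\sum_{k,l}n_{kl}\,(\alpha\cdot D_k)(\beta\cdot D_l)\qquad\text{for all }\alpha,\beta\in H^2(A,\mathbb{Z}).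
\]
\end{lemma}

\begin{proof}
Let $\omega\ne0$ be a holomorphic $2$-form on $A$. The form $p_1^*\omega+p_2^*\omega+p_3^*\omega$ is regular on $Y$ and $S_3$-invariant. On $Y^\circ$ it is therefore the pullback of a regular form $\eta$ on $U$, which is a rational form on $\mathbb{P}^2$. Lemma~\ref{lem:forms}, applied to a component of $Y$, gives $\eta=0$. So $M_\omega=0$, and $Q(\omega,\beta)=0$ for all $\beta$ by \eqref{eq:MQ}.

The rest is lattice theory in $H=H^2(A,\mathbb{Z})$, which is unimodular by Poincar\'e duality: every homomorphism $H\to\mathbb{Z}$ is the pairing with a unique element of $H$. So for each $\beta\in H$ there is $\beta^\sharp\in H$ with $Q(\alpha,\beta)=\alpha\cdot\beta^\sharp$ for all $\alpha$. We have $\omega\cdot\beta^\sharp=0$, and by conjugation $\bar\omega\cdot\beta^\sharp=0$. So $\beta^\sharp$ has type $(1,1)$ and lies in $\operatorname{NS}(A)$ by the Lefschetz theorem. Write $\beta^\sharp=\sum_kc_k(\beta)D_k$ with homomorphisms $c_k\colon H\to\mathbb{Z}$, and let $C_k\in H$ satisfy $c_k(\beta)=\beta\cdot C_k$.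

We claim $C_k\in\operatorname{NS}(A)$. Let $T\subset H$ be the orthogonal complement of $\operatorname{NS}(A)$. For $\beta\in T$ and any $\alpha$, symmetry gives $Q(\alpha,\beta)=\beta\cdot\alpha^\sharp=0$, so $\beta^\sharp=0$ and $\beta\cdot C_k=0$. Thus $C_k\in T^\perp$. As the pairing on $H$ is nondegenerate, $T^\perp$ contains $\operatorname{NS}(A)$ and has the same rank. As $\operatorname{NS}(A)=H\cap H^{1,1}$ is primitive in $H$ (an element with a nonzero multiple in $\operatorname{NS}(A)$ lies in $\operatorname{NS}(A)$), we get $T^\perp=\operatorname{NS}(A)$. Writing $C_k=\sum_ln_{kl}D_l$ with integers $n_{kl}$ gives the formula. The linear forms $\alpha\mapsto\alpha\cdot D_k$ on $H$ are linearly independent, so the coefficients $n_{kl}$ are unique, and the symmetry of $Q$ gives $n_{kl}=n_{lk}$.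
\end{proof}

\subsection*{The contraction of $Q$}
On an abelian surface $H^2(A)=\Lambda^2H^1(A)$, so $Q$ can be evaluated on products of classes of degree $1$, where (R3) is available. For $a,b,c,d\in H^1(A,\mathbb{C})$ write $\langle abcd\rangle=\int_Aabcd$; this is alternating in the four arguments.

\begin{lemma}\label{lem:identity}
For all $a,b,c,d\in H^1(A,\mathbb{C})$,
\begin{equation}\label{eq:six}
Q(ab,cd)-Q(ac,bd)+Q(ad,bc)=6\,\langle abcd\rangle .
\end{equation}
\end{lemma}

Before the proof we check the constant on a case that can be done by hand.

\begin{example}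
Let $f$ be the quotient of $A=E\times E$ by the automorphism $\rho$ of Example~\ref{ex:fermat}. Take for $Y$ two copies of $A$, parametrizing the triples $(z,\rho z,\rho^2z)$ and $(z,\rho^2z,\rho z)$. Then $Q(\alpha,\beta)=\alpha\cdot(\beta+\rho^*\beta+\rho^{*2}\beta)$. The automorphism $\rho$ multiplies the holomorphic forms $a=dx/(2y+1)$ and $c=du/(2v+1)$ by $\zeta$, and their conjugates $b=\bar a$ and $d=\bar c$ by $\bar\zeta$. So $cd$ and $bc$ are invariant, while $bd$ is multiplied by $\bar\zeta^2$, and $1+\bar\zeta^2+\bar\zeta^4=0$. The left side of \eqref{eq:six} is $3\langle abcd\rangle-0+3\langle adbc\rangle=6\langle abcd\rangle$.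
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:identity}]
All integrals are over $Y$. We compute $\int M_{ab}\,c_1d_2$ in two ways.

By (R1), $\int M_{ab}\,c_1d_2=\int M_{ab}\,c_1d_3$, because $M_{ab}$ is invariant. By (R3), the sum of these two integrals and $\int M_{ab}\,c_1d_1$ is zero, and the latter is $2Q(ab,cd)$ by \eqref{eq:MQ}. Hence
\[
\int M_{ab}\,c_1d_2=-Q(ab,cd).
\]

For the second computation, eliminate the third point using (R3); this is where the degree $3$ enters:
\[
M_{ab}=a_1b_1+a_2b_2+(a_1+a_2)(b_1+b_2)=2a_1b_1+2a_2b_2+a_1b_2+a_2b_1 .
\]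
For $\gamma\in H^3(A)$, $e\in H^1(A)$ and $i\ne j$ we have $\int\gamma_ie_j=-\int_A\gamma e$. Indeed $\int\gamma_ie_i=2\int_A\gamma e$ by (R2), the two integrals with $j\ne i$ are equal by (R1), and the three add up to zero by (R3). This handles the first two terms, and the definition of $Q$ handles the other two. Recalling that classes of degree $1$ anticommute,
\begin{align*}
\int a_1b_1c_1d_2&=-\langle abcd\rangle,\\
\int a_2b_2c_1d_2&=-\int(abd)_2\,c_1=\langle abdc\rangle=-\langle abcd\rangle,\\
\int a_1b_2c_1d_2&=-\int(ac)_1(bd)_2=-Q(ac,bd)+\langle acbd\rangle=-Q(ac,bd)-\langle abcd\rangle,\\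
\int a_2b_1c_1d_2&=\int(bc)_1(ad)_2=Q(bc,ad)-\langle bcad\rangle=Q(ad,bc)-\langle abcd\rangle .
\end{align*}
Adding these with weights $2,2,1,1$ gives
\[
-Q(ab,cd)=-6\langle abcd\rangle-Q(ac,bd)+Q(ad,bc),
\]
which is \eqref{eq:six}.
\end{proof}

To compare the two lemmas we need the same contraction for the forms $(\alpha\cdot D)(\beta\cdot D')$.

\begin{lemma}\label{lem:pfaffian}
For $D\in H^2(A,\mathbb{C})$ and $a,b,c,d\in H^1(A,\mathbb{C})$, with $(abD)=\int_AabD$,
\[
(abD)(cdD)-(acD)(bdD)+(adD)(bcD)=\tfrac12D^2\,\langle abcd\rangle .
\]
\end{lemma}

\begin{proof}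
The left side is the Pfaffian of the alternating $4\times4$ matrix of the form $(a,b)\mapsto(abD)$ on the vectors $a,b,c,d$, so it is alternating in $a,b,c,d$, as is the right side. It suffices to compare the two sides on one basis of the $4$-dimensional space $H^1(A,\mathbb{C})$. By the normal form of elements of $\Lambda^2$, there is a basis $e,f,e',f'$ with $D=\delta\,ef+\delta'\,e'f'$, and after rescaling $e$ and $\delta$ we have $\langle efe'f'\rangle=1$. Then $D^2=2\delta\delta'$, and $(efD)=\delta'$, $(e'f'D)=\delta$, $(ee'D)=(ef'D)=0$. At $(a,b,c,d)=(e,f,e',f')$ both sides equal $\delta\delta'$.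
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gcd}]
Fix $a,b,c,d$ with $\langle abcd\rangle=1$ and let
\[
W(D,D')=(abD)(cdD')-(acD)(bdD')+(adD)(bcD').
\]
Lemma~\ref{lem:pfaffian} says $W(D,D)=\frac12D^2$, and polarizing gives $W(D,D')+W(D',D)=D\cdot D'$. By Lemma~\ref{lem:support}, the left side of \eqref{eq:six} is $\sum n_{kl}W(D_k,D_l)$, which equals $\frac12\sum n_{kl}D_k\cdot D_l$ because $(n_{kl})$ is symmetric. Hence
\[
12=\sum_{k,l}n_{kl}\,D_k\cdot D_l=\sum_kn_{kk}\,D_k^2+\sum_{k<l}n_{kl}\cdot2D_k\cdot D_l .
\]
Let $g=\gcd\{D^2/2:D\in\operatorname{NS}(A)\}$. Then $2g$ divides $D_k^2$, and it divides $2D_k\cdot D_l=(D_k+D_l)^2-D_k^2-D_l^2$. So $2g\mid12$, that is, $g\mid6$.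
\end{proof}

The symmetry of the matrix $(n_{kl})$ matters in the last step: it makes the mixed products $D_k\cdot D_l$ appear with even coefficients. Without it one would conclude only that $12$ lies in the image of the intersection pairing.

\section{Two classes of surfaces with a complete answer}\label{sec:corollary}

\begin{proof}[Proof of Corollary~\ref{cor:complete}]
By Theorem~\ref{thm:known}(i) and (ii), $\operatorname{irr}(A)\in\{3,4\}$. Let $g$ be the greatest common divisor in Theorem~\ref{thm:gcd}.

(a) Since $(kL)^2/2=k^2d$, we have $g=d$. If $d\mid6$, Theorem~\ref{thm:types} gives $\operatorname{irr}(A)=3$. If $d\nmid6$, Theorem~\ref{thm:gcd} excludes $3$.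

(b) We have $E^2=E'^2=0$ and $E\cdot E'=m$ by Lemma~\ref{lem:curves}(4). The addition map $\pi\colon E\times E'\to A$ is an isogeny with kernel $\{(z,-z):z\in E\cap E'\}$. The rank of $\operatorname{NS}$ is an isogeny invariant, and $\operatorname{NS}(E\times E')$ has rank $2+\operatorname{rank}\operatorname{Hom}(E,E')=2$ because $E,E'$ are not isogenous. So the classes of $E$ and $E'$ form a basis of $\operatorname{NS}(A)\otimes\mathbb{Q}$. We claim that
\begin{equation}\label{eq:NS}
\operatorname{NS}(A)=\mathbb{Z}E\oplus\mathbb{Z}E' .
\end{equation}

Let $D\equiv xE+yE'\in\operatorname{NS}(A)$ with $x,y\in\mathbb{Q}$. Then $my=D\cdot E$ and $mx=D\cdot E'$ are integers, which proves the claim if $m=1$. Let $m>1$. Let $\Lambda_E,\Lambda_{E'}$ be the lattices of $E,E'$, and let $\varepsilon,\varepsilon'$ be the unimodular alternating forms on them given by the class of a point. The preimage $\pi^{-1}(E')=(E\cap E')\times E'$ consists of $m$ fibers of the first projection, and $\pi^{-1}(E)$ of $m$ fibers of the second. So the form of $D$ is the orthogonal sum $my\,\varepsilon\boxplus mx\,\varepsilon'$, and it is integral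 on the lattice $\Lambda$ of $A$. Since the kernel of $\pi$ is cyclic of order $m$,
\[
\Lambda=(\Lambda_E\oplus\Lambda_{E'})+\mathbb{Z}\,(\kappa/m,-\kappa'/m),
\]
where $\kappa\in\Lambda_E$, $\kappa'\in\Lambda_{E'}$, and $\kappa/m$, $\kappa'/m$ represent points of order exactly $m$. Write $\kappa=\nu\kappa_0$ with $\kappa_0$ primitive in $\Lambda_E$. The order of $\kappa/m$ modulo $\Lambda_E$ is $m/\gcd(\nu,m)$, so $\gcd(\nu,m)=1$. Pairing $(\kappa/m,-\kappa'/m)$ with $(\lambda,0)$, $\lambda\in\Lambda_E$, gives the values $y\,\varepsilon(\kappa,\lambda)$, which fill $y\nu\mathbb{Z}$ because $\varepsilon$ is unimodular and $\kappa_0$ is primitive. So $\nu y\in\mathbb{Z}$, and with $my\in\mathbb{Z}$ we get $y\in\mathbb{Z}$. Exchanging the roles of $E$ and $E'$ gives $x\in\mathbb{Z}$. This proves \eqref{eq:NS}.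

Now $(xE+yE')^2/2=mxy$, so $g=m$. If $m\nmid6$, Theorem~\ref{thm:gcd} excludes $3$. If $m\mid6$, the class $E+E'$ has square $2m\in\{2,4,6,12\}$, and Theorem~\ref{thm:types} gives $\operatorname{irr}(A)=3$.
\end{proof}

\begin{remark}
The image of the intersection pairing on $\operatorname{NS}(A)$ is a subgroup $h\mathbb{Z}$, and $h$ divides $2g$. So $g\mid6$ implies $h\mid12$: whenever the hypothesis of Theorem~\ref{thm:known}(iii) holds, Theorem~\ref{thm:gcd} also excludes degree $3$. In part (a) of the corollary $h=2d=2g$, and the two conditions agree. In part (b) we have $h=m=g$ by \eqref{eq:NS}; for $m=4$ and $m=12$ the image contains $12\mathbb{Z}$, and it is Theorem~\ref{thm:gcd} that gives $\operatorname{irr}(A)=4$.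
\end{remark}

\begin{remark}
The hypothesis that $E\cap E'$ is cyclic cannot be dropped in part (b). Let $A$ be the quotient of $E\times E'$ by the graph of an isomorphism between the groups of $2$-torsion points. Then $E$ and $E'$ embed in $A$ and $E\cap E'\cong(\mathbb{Z}/2)^2$ has order $4\nmid6$. The lattice of $A$ is generated by $\Lambda_E\oplus\Lambda_{E'}$ and two vectors $(\kappa_i/2,\kappa_i'/2)$, $i=1,2$, where $\kappa_1,\kappa_2$ and $\kappa'_1,\kappa'_2$ are bases modulo $2$. The form $2\varepsilon\boxplus2\varepsilon'$ is integral on it: it pairs these vectors integrally with $\Lambda_E\oplus\Lambda_{E'}$, and it pairs them with each other to $\frac12\bigl(\varepsilon(\kappa_1,\kappa_2)+\varepsilon'(\kappa_1',\kappa_2')\bigr)$, half a sum of two odd numbers. The resulting class has square $8$ on $E\times E'$, hence $8/4=2$ on $A$. So $\operatorname{irr}(A)=3$ by Theorem~\ref{thm:types}.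
\end{remark}

\begin{thebibliography}{9}

\bibitem{Martin}
Olivier Martin, \emph{The degree of irrationality of most abelian surfaces is 4}, arXiv:1911.00296 (2019).

\end{thebibliography}
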